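# Nontrivial twisted sums of $c_0$ and $C(K)$ for nonmetrizable Corson compacta $K$

All Banach spaces are real. "For almost all $k$" means "for all but finitely many $k$"; we also write $\forall^\infty$ for this and $\exists^\infty$ for "there are infinitely many".

## 1. Lifting operators from $c_0$ and from $c_0(\omega_1)$

Let $q:\ell_\infty\to\ell_\infty/c_0$ be the quotient map, so $\|q(x)\|=\limsup_k|x_k|$. We take a bounded operator into $\ell_\infty/c_0$ and ask whether it comes from a bounded operator into $\ell_\infty$.

**Definition (lifting).** A lifting of a bounded operator $T:X\to\ell_\infty/c_0$ is a bounded operator $S:X\to\ell_\infty$ with $qS=T$.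

**Countably many coordinates.** Let $T:c_0\to\ell_\infty/c_0$ be bounded, and choose $x_i\in\ell_\infty$ with $q(x_i)=Te_i$. Setting $Se_i=x_i$ may fail: for $T=0$ we could have chosen $x_i=(i,0,0,\dots)$, and then $S$ is unbounded. The cure is to delete a finite piece of each $x_i$. Fix $n$. For every sign vector $\theta\in\{-1,1\}^{n+1}$,
$$\limsup_k\Big|\sum_{i\le n}\theta_ix_i(k)\Big|=\Big\|T\Big(\sum_{i\le n}\theta_ie_i\Big)\Big\|\le\|T\| .$$
There are finitely many $\theta$, so there is $k_n$ with $|\sum_{i\le n}\theta_ix_i(k)|\le\|T\|+1$ for all $k\ge k_n$ and all $\theta$. By convexity the same bound holds with any scalars $|t_i|\le1$ in place of $\theta_i$. We may take $k_0<k_1<\cdots$. Put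
$$(Sf)(k)=\sum_{i:\,k_i\le k}f_i\,x_i(k).$$
The indices in this sum form an initial segment $\{0,\dots,n\}$ with $k\ge k_n$ (or no index occurs), so $|(Sf)(k)|\le(\|T\|+1)\|f\|$. Also $Se_i$ agrees with $x_i$ from $k_i$ on, so $qSe_i=Te_i$. By density $qS=T$. Every bounded operator from $c_0$ lifts.

**Uncountably many coordinates.** The numbers $k_i$ had to tend to infinity, which is impossible for uncountably many $i$. This can be turned into a counterexample.

**Lemma 1.** Let $(a_\phi)_{\phi\in\Phi}$ be subsets of a countably infinite set $W$, identified with $\omega$, such that $a_\phi\cap a_\psi$ is finite for $\phi\ne\psi$. There is an operator $Q:c_0(\Phi)\to\ell_\infty/c_0$ with $\|Q\|\le1$ and $Qe_\phi=q(1_{a_\phi})$.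

*Proof.* Let $\phi_1,\dots,\phi_r$ be distinct and let $t_i$ be scalars. Almost every $k$ lies in at most one $a_{\phi_i}$. Hence $\|\sum_it_iq(1_{a_{\phi_i}})\|=\limsup_k|\sum_it_i1_{a_{\phi_i}}(k)|\le\max_i|t_i|$. So $Q$ is well defined with norm $\le1$ on finitely supported vectors, and it extends to $c_0(\Phi)$. $\square$

Take distinct $r_\xi\in2^\omega$ ($\xi<\omega_1$), let $W=2^{<\omega}$ be the set of finite 0–1 sequences, and let $a_\xi=\{r_\xi{\restriction}n:n<\omega\}$. These sets are infinite, and $a_\xi\cap a_\eta$ is finite since $r_\xi\ne r_\eta$. Let $Q:c_0(\omega_1)\to\ell_\infty/c_0$ be the operator of Lemma 1.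

Suppose $S$ lifts $Q$. Since $Se_\xi-1_{a_\xi}\in c_0$ and $a_\xi$ is infinite, there is $k_\xi\in a_\xi$ with $(Se_\xi)(k_\xi)\ge\frac12$. As $W$ is countable, one $k$ equals $k_\xi$ for uncountably many $\xi$. Take $r$ of these, $\xi_1,\dots,\xi_r$. Then $e_{\xi_1}+\dots+e_{\xi_r}$ has norm $1$, but $S$ maps it to a sequence whose $k$-th entry is at least $r/2$. So $\|S\|\ge r/2$ for every $r$, which is absurd. Hence $Q$ has no lifting.

Both examples concern spaces of continuous functions. For a set $I$ let
$$A(I)=\{0\}\cup\{e_i:i\in I\}\subseteq\mathbb R^I .$$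
If $I$ is infinite, this is the one-point compactification of the discrete set $I$, and $f\mapsto\big(f(0),(f(e_i)-f(0))_i\big)$ is an isomorphism of $C(A(I))$ onto $\mathbb R\oplus c_0(I)$. The space $A(\omega)$ is metrizable. The space $A(\omega_1)$ has uncountably many isolated points, so it is not separable and hence not metrizable. Does nonmetrizability alone produce an operator without a lifting? We ask this for compacta whose points, like those of $A(I)$, have few nonzero coordinates.

## 2. Twisted sums, Corson compacta, and the three theorems

**Definition (twisted sum).** A twisted sum of $Y$ and $X$ is an exact sequence $0\to Y\to Z\to X\to0$ of Banach spaces and bounded linear operators. It is trivial if it splits, that is, if the image of $Y\to Z$ is complemented in $Z$.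

For example, $Z=Y\oplus X$ with the obvious maps is trivial. Sobczyk's theorem says that every twisted sum of $c_0$ and a separable Banach space is trivial.

**Lemma 2.** If some bounded $T:X\to\ell_\infty/c_0$ has no lifting, there is a nontrivial twisted sum of $c_0$ and $X$.

*Proof.* Let $Z=\{(x,y)\in X\oplus\ell_\infty:Tx=q(y)\}$, a closed subspace. Let $c_0\to Z$ be $y\mapsto(0,y)$ and $Z\to X$ be $(x,y)\mapsto x$. The first map is injective. Its image is the kernel of the second, since $(0,y)\in Z$ means $q(y)=0$. The second is onto because $q$ is onto. So the sequence is exact. Suppose there is a bounded projection $p$ of $Z$ onto the image of $c_0$. For $x\in X$ choose any $z\in Z$ above $x$; then $z-p(z)$ does not depend on the choice of $z$, and by the open mapping theorem $x\mapsto z-p(z)$ is a bounded linear right inverse of $Z\to X$. It has the form $x\mapsto(x,Sx)$ with $S:X\to\ell_\infty$ bounded, and $(x,Sx)\in Z$ says $qSx=Tx$. So $S$ lifts $T$. $\square$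

*Remark.* Conversely, let $0\to c_0\to Z\xrightarrow{p}X\to0$ be exact. By Hahn–Banach in each coordinate, the inclusion $c_0\to\ell_\infty$ extends to $u:Z\to\ell_\infty$, and $Tp=qu$ defines a bounded $T:X\to\ell_\infty/c_0$. If $S$ lifts $T$, then $u-Sp$ maps $Z$ into $c_0$ and is the identity on $c_0$, so the sequence is trivial. Looking only at liftings therefore loses nothing.

**Lemma 3.** Let $L\subseteq K$ be closed in a compact Hausdorff space, let $E:C(L)\to C(K)$ be a bounded linear extension operator (for instance $Ef=f\circ r$ for a retraction $r:K\to L$), and let $\rho:C(K)\to C(L)$ be restriction. If $T:C(L)\to\ell_\infty/c_0$ has no lifting, neither has $T\rho$.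

*Proof.* If $S$ lifts $T\rho$, then $qSE=T\rho E=T$, so $SE$ lifts $T$. $\square$

**Definition (Corson compactum).** For a set $I$ let $\Sigma(I)=\{x\in\mathbb R^I:\operatorname{supp}x\text{ is countable}\}$, where $\operatorname{supp}x=\{i:x_i\ne0\}$. A compact Hausdorff space $K$ is a Corson compactum if there are a set $I$ and a continuous injection $\varphi:K\to\mathbb R^I$ with $\varphi[K]\subseteq\Sigma(I)$.

Since $\varphi$ is a homeomorphism onto its image, we may always assume $K\subseteq\Sigma(I)$. Closed subspaces of Corson compacta are Corson. Every metrizable compactum embeds in $\mathbb R^\omega=\Sigma(\omega)$, so it is Corson. The space $A(\omega_1)$ is Corson, each point having at most one nonzero coordinate. The space $\beta\omega$ is not: it is separable and, since $C(\beta\omega)=\ell_\infty$ is nonseparable, not metrizable, while Lemma 4(b) below shows that separable Corson compacta are metrizable.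

By Sobczyk's theorem, every twisted sum of $c_0$ and $C(K)$ is trivial if $K$ is metrizable. If $K$ is a Corson compactum of weight at least $\mathfrak c$, a nontrivial twisted sum of $c_0$ and $C(K)$ is known to exist; so under CH one exists for every nonmetrizable Corson $K$, and the same is known under MA. The question, from Claudia Correa, "Additional set-theoretic assumptions and twisted sums of Banach spaces", arXiv:1801.10439 (2018), is whether this holds in ZFC. The answer is yes.

**Theorem A (ZFC).** For every nonmetrizable Corson compactum $K$ there is a nontrivial twisted sum of $c_0$ and $C(K)$.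

**Theorem B (ZFC).** For a Corson compactum $K$ the following are equivalent: (i) $K$ is metrizable; (ii) every twisted sum of $c_0$ and $C(K)$ is trivial; (iii) every bounded $T:C(K)\to\ell_\infty/c_0$ lifts to a bounded operator $C(K)\to\ell_\infty$.

**Theorem C (ZFC).** If a compact Hausdorff space $K$ has a closed nonmetrizable Corson subspace $L$ with a bounded linear extension operator $C(L)\to C(K)$, then there is a nontrivial twisted sum of $c_0$ and $C(K)$.

By Lemmas 2 and 3, what we must do is find, for every nonmetrizable Corson $K$, an operator $C(K)\to\ell_\infty/c_0$ without a lifting, and we may first pass to a retract.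

## 3. Coordinate projections in a Corson compactum

Let $L\subseteq\Sigma(I)\subseteq\mathbb R^I$ be nonempty and compact. For $A\subseteq I$ let $r_A(x)=x\cdot1_A$, which keeps the coordinates in $A$ and replaces the others by $0$.

**Definition (good, active).** A set $A\subseteq I$ is good (for $L$) if $r_A[L]\subseteq L$. An index $i$ is active if $x_i\ne0$ for some $x\in L$.

In $A(\omega_1)$ every $A$ is good, since $r_A(e_\xi)$ is $e_\xi$ or $0$. For $L=\{0,e_0+e_1\}$ the set $\{0\}$ is not good, since $e_0\notin L$.

**Lemma 4.**
(a) Every infinite $J\subseteq I$ is contained in a good $A$ with $|A|=|J|$.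
(b) If $L$ has only countably many active coordinates, it is metrizable. If $L$ is separable, it has only countably many active coordinates.
(c) If $L$ is nonmetrizable, it has a nonmetrizable retract of weight $\omega_1$.
(d) If $L$ is nonmetrizable, there are $p_\xi\ne p'_\xi$ in $L$ ($\xi<\omega_1$) with $(f(p_\xi)-f(p'_\xi))_{\xi<\omega_1}\in c_0(\omega_1)$ for all $f\in C(L)$.

*Proof.* **(a)** The purpose is to close $J$ off under supports of a sufficiently dense set of points. Let $J_0=J$. Given $J_n$, the space $L{\restriction}J_n\subseteq\mathbb R^{J_n}$ has weight $\le|J_n|$, so there is $D_n\subseteq L$ with $|D_n|\le|J_n|$ and $D_n{\restriction}J_n$ dense in $L{\restriction}J_n$. Let $J_{n+1}=J_n\cup\bigcup_{x\in D_n}\operatorname{supp}x$. Supports are countable, so $|J_{n+1}|=|J_n|$. Let $A=\bigcup_nJ_n$; then $|A|=|J|$. To see that $A$ is good, let $x\in L$ and let $F\subseteq I$ be finite. Choose $n$ with $F\cap A\subseteq J_n$. Some $d\in D_n$ is as close to $x$ on $F\cap A$ as we wish, and $d=0$ off $A$ because $\operatorname{supp}d\subseteq J_{n+1}$. So $d$ is as close to $r_A(x)$ on $F$ as we wish. Hence $r_A(x)\in\overline{\bigcup_nD_n}\subseteq L$.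

**(b)** This detects metrizability on coordinates. If only countably many coordinates are active, restriction to them embeds $L$ in a countable power of $\mathbb R$. If $D\subseteq L$ is countable and dense, every coordinate outside the countable set $\bigcup_{x\in D}\operatorname{supp}x$ vanishes on $D$, hence on $L$.

**(c)** This reduces the weight to $\omega_1$. By (b) there are uncountably many active coordinates. By (a) take a good $A$ of size $\omega_1$ containing $\omega_1$ of them. The map $r_A$ is continuous, maps $L$ into $L$, and satisfies $r_A\circ r_A=r_A$, so it is a retraction of $L$ onto $r_A[L]$. This set embeds in $\mathbb R^A$, so its weight is $\le\omega_1$. Each active $i\in A$ is still active for it, since $r_A(x)_i=x_i$. By (b) it is not separable, hence not metrizable, so its weight is not countable and equals $\omega_1$.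

**(d)** This yields an operator $C(L)\to c_0(\omega_1)$ with nonzero coordinates. Again there are uncountably many active coordinates. Recursively on $\xi<\omega_1$ choose a countably infinite good $A_\xi\supseteq\bigcup_{\zeta<\xi}B_\zeta$ (apply (a) to a countably infinite set containing this union), an active $i_\xi\notin A_\xi$, a point $x_\xi\in L$ with $(x_\xi)_{i_\xi}\ne0$, and a countable good $B_\xi\supseteq A_\xi\cup\{i_\xi\}$. Put $p_\xi=r_{B_\xi}(x_\xi)$ and $p'_\xi=r_{A_\xi}(x_\xi)$, both in $L$. Then $i_\xi\in\operatorname{supp}(p_\xi-p'_\xi)\subseteq B_\xi\setminus A_\xi$. These supports are pairwise disjoint, because $B_\zeta\subseteq A_\xi$ for $\zeta<\xi$.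

Let $f\in C(L)$ and $\varepsilon>0$. We claim that there is a finite $F\subseteq I$ with $|f(x)-f(y)|<\varepsilon$ whenever $x,y\in L$ agree on $F$. Otherwise the sets $\{(x,y)\in L^2:x{\restriction}F=y{\restriction}F,\ |f(x)-f(y)|\ge\varepsilon\}$ are nonempty and compact, and directed downwards in $F$. So they have a common point $(x,y)$, for which $x=y$ and $|f(x)-f(y)|\ge\varepsilon$, which is absurd. Therefore $|f(p_\xi)-f(p'_\xi)|\ge\varepsilon$ only if $F$ meets $\operatorname{supp}(p_\xi-p'_\xi)$, which happens for at most $|F|$ many $\xi$. $\square$

In $A(\omega_1)$, (d) holds with $p_\xi=e_\xi$ and $p'_\xi=0$.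

## 4. Embeddings of $C(L)$ into $\ell_\infty/c_0$ and strictly positive measures

From now on "measure on a compactum" means finite regular Borel measure, and $C(L)^*=M(L)$ is the space of signed regular Borel measures. A bounded $S:C(L)\to\ell_\infty$ is the same as a sequence $\nu_k\in M(L)$ with $\|\nu_k\|\le\|S\|$, via $(Sf)(k)=\nu_k(f)=\int f\,d\nu_k$.

**Definition (strictly positive, ccc).** A measure is strictly positive if all nonempty open sets have positive measure. A space is ccc if every family of pairwise disjoint nonempty open sets is countable.

A compactum with a strictly positive measure is ccc, because a finite measure has at most countably many disjoint sets of positive measure. So $A(\omega_1)$, with its uncountably many isolated points, has none. A nonempty metrizable compactum has one, namely $\sum_n2^{-n}\delta_{d_n}$ with $(d_n)$ dense.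

We recall Parovičenko's theorem. Write $\omega^*=\beta\omega\setminus\omega$.

**Fact 1 (Parovičenko).** Every nonempty compact Hausdorff space of weight $\le\omega_1$ is a continuous image of $\omega^*$.

Also $C(\omega^*)=\ell_\infty/c_0$, because $\ell_\infty=C(\beta\omega)$ and the functions vanishing on $\omega^*$ are those in $c_0$.

**Proposition 5.** If $L$ is a nonempty compact Hausdorff space of weight $\le\omega_1$ and supports no strictly positive finite regular Borel measure, then some bounded $T:C(L)\to\ell_\infty/c_0$ has no lifting.

*Proof.* By Fact 1 there is a continuous surjection $\pi:\omega^*\to L$, and $Tf=f\circ\pi$ is an isometric embedding of $C(L)$ into $C(\omega^*)=\ell_\infty/c_0$. Suppose $Sf=(\nu_n(f))_n$ lifts $T$. Since $qS=T$ is injective, so is $S$. Let $\lambda=\sum_n2^{-n}|\nu_n|$, a finite regular measure because $\|\nu_n\|\le\|S\|$. If $U\ne\emptyset$ is open with $\lambda(U)=0$, take a nonzero $f\in C(L)$ vanishing off $U$. Then $|\nu_n|(U)=0$ gives $\nu_n(f)=0$ for all $n$, so $Sf=0$, contradicting injectivity. So $\lambda$ is strictly positive, contrary to the assumption. $\square$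

**The point where this stops.** If $L$ has a strictly positive measure, the last line gives no contradiction, and the hypothesis cannot simply be dropped: for metrizable $L$ every operator lifts, by Sobczyk's theorem and Lemma 2.

For nonmetrizable $L$ with such a measure, a natural second attempt is to copy $A(\omega_1)$. Lemma 4(d) gives $R:C(L)\to c_0(\omega_1)$, $Rf=\big(\tfrac12(f(p_\xi)-f(p'_\xi))\big)_\xi$, and one composes it with the operator $Q$ of Section 1. If $S=(\nu_k)$ lifts $QR$, pick $h_\xi\in C(L)$, $|h_\xi|\le1$, with $h_\xi(p_\xi)=1$ and $h_\xi(p'_\xi)=-1$. The pigeonhole principle again gives one $k$ for which $\nu_k(h_\xi)$ is large for uncountably many $\xi$. In $A(\omega_1)$ the test functions were indicators of distinct points, and sums of them had norm $1$. Now $L$ is ccc, so uncountably many nonzero functions cannot be pairwise disjointly supported, and nothing bounds the norms of their sums. A single measure can indeed see uncountably many functions: if $\lambda$ is strictly positive and $g_\xi\ge0$ ($\xi<\omega_1$) are nonzero in $C(L)$, then each $\lambda(g_\xi)>0$, so $\lambda(g_\xi)\ge\varepsilon$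 for some fixed $\varepsilon>0$ and uncountably many $\xi$.

## 5. Finitely many disjoint regions and labelled almost disjoint families

We cannot have uncountably many disjoint open sets, but we can have $m$ of them for each finite $m$, each containing its own family of $\omega_1$ pairs. If $\nu_k$ had mass $\ge\frac12$ in all $m$ regions, then $\|S\|\ge m/2$. So we want to force one $k$ to work for all $m$ regions. To do this we split each set $a_\alpha$ of the almost disjoint family into $m$ parts, one for each region, and ask for families in which these splittings cannot be guessed.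

**Lemma 6.** If $L$ is a ccc nonmetrizable Corson compactum, then for each $m$ there are pairwise disjoint open $G_1,\dots,G_m\subseteq L$ and closed nonmetrizable $L_c\subseteq G_c$ ($c\le m$).

*Proof.* Let $\mathcal U$ be a maximal disjoint family of nonempty open sets with separable closure. By ccc it is countable, so $\overline{\bigcup\mathcal U}$ is separable. By Lemma 4(b) a separable Corson compactum is metrizable, so $\overline{\bigcup\mathcal U}\ne L$. Let $O=L\setminus\overline{\bigcup\mathcal U}\ne\emptyset$. By maximality no nonempty open subset of $O$ has separable closure. In particular $O$ has no isolated points, so it is infinite and contains disjoint nonempty open sets $G_1,\dots,G_m$. By regularity choose nonempty open $H_c$ with $L_c:=\overline{H_c}\subseteq G_c$. Each $L_c$ is a nonseparable compactum, hence nonmetrizable. $\square$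

**Definition (labelled family).** For $m\ge2$, an $m$-labelled family is $(a_\alpha,\ell_\alpha)_{\alpha<\omega_1}$ with $a_\alpha$ subsets of a fixed countably infinite set $W$, $a_\alpha\cap a_\beta$ finite for $\alpha\ne\beta$, and $\ell_\alpha:a_\alpha\to\{1,\dots,m\}$. It is unavoidable if there is no $\sigma$ assigning to each $k\in W$ a set $\sigma(k)\subseteq\{1,\dots,m\}$ with $|\sigma(k)|\le m-1$ such that $\forall\alpha\ \forall^\infty k\in a_\alpha\ \ \ell_\alpha(k)\in\sigma(k)$.

For $m=2$, unavoidable means that no single function on $W$ agrees with every $\ell_\alpha$ at almost all points of $a_\alpha$. The number of sets matters. For countably many $(a_i,\ell_i)_{i<\omega}$, put $\sigma(k)=\{\ell_i(k)\}$ for the least $i$ with $k\in a_i$, and $\sigma(k)=\emptyset$ if there is none. Almost all $k\in a_i$ lie in no $a_j$ with $j<i$, so this $\sigma$ succeeds. On the other hand, if $\mathfrak c=\omega_1$, an unavoidable family is easy to find. Take infinite almost disjoint $a_\alpha\subseteq W$ ($\alpha<\omega_1$), list all $\sigma$ with $|\sigma(k)|\le m-1$ as $(\sigma_\alpha)_{\alpha<\omega_1}$, and let $\ell_\alpha(k)\notin\sigma_\alpha(k)$;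 then $\sigma_\alpha$ fails at every $k\in a_\alpha$. If $\mathfrak c>\omega_1$, this diagonal construction stops, since there are more $\sigma$'s than sets. We return to this in Section 6.

**Proposition 7.** Let $L$ be a ccc nonmetrizable Corson compactum. If $m\ge2$ and there is an unavoidable $m$-labelled family, there is $T_m:C(L)\to\ell_\infty/c_0$ with $\|T_m\|\le1$ all of whose liftings (if any) have norm $\ge m/2$. If there is an unavoidable $m$-labelled family for every $m\ge2$, then some bounded operator $C(L)\to\ell_\infty/c_0$ has no lifting.

*Proof.* **Step 1: the operator.** We send the pairs of region $c$ to the part of $a_\alpha$ with label $c$. Take $G_c,L_c$ from Lemma 6 and an unavoidable $m$-labelled family, with $W$ identified with $\omega$. Apply Lemma 4(d) to $L_c$ to get $p^c_\alpha\ne p'^c_\alpha$ in $L_c$ ($\alpha<\omega_1$), and put $\eta^c_\alpha=\frac12(\delta_{p^c_\alpha}-\delta_{p'^c_\alpha})$. Then $Rf=(\eta^c_\alpha(f))_{(\alpha,c)}$ defines $R:C(L)\to c_0(\omega_1\times\{1,\dots,m\})$ with $\|R\|\le1$. The sets $a_{(\alpha,c)}=\{k\in a_\alpha:\ell_\alpha(k)=c\}$, for distinct pairs $(\alpha,c)$,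 have pairwise finite intersections: they are disjoint if only $c$ differs. Let $Q$ be the operator given by Lemma 1, and let $T_m=QR$. Then $\|T_m\|\le1$.

**Step 2: a lifting puts mass in region $c$.** Here we read off what a lifting must do on $a_{(\alpha,c)}$. Let $Sf=(\nu_k(f))_k$ be a lifting of $T_m$. Fix $(\alpha,c)$. By Tietze's theorem pick $h\in C(L)$ with $|h|\le1$, $h(p^c_\alpha)=1$, $h(p'^c_\alpha)=-1$ and $h=0$ off $G_c$. The $(\alpha,c)$-coordinate of $Rh$ is $1$. Let $\Phi$ be the finite set of other coordinates $\phi$ at which $|Rh|>\frac14$, with values $t_\phi$. Then $Rh-e_{(\alpha,c)}-\sum_{\phi\in\Phi}t_\phi e_\phi$ has norm $\le\frac14$. Since $qSh=QRh$ and $\|Q\|\le1$,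
$$\limsup_k\Big|\nu_k(h)-1_{a_{(\alpha,c)}}(k)-\sum_{\phi\in\Phi}t_\phi1_{a_\phi}(k)\Big|\le\tfrac14.\tag{1}$$
For almost all $k\in a_{(\alpha,c)}$ the sum over $\Phi$ vanishes. So (1) gives $\nu_k(h)\ge\frac12$ for almost all such $k$. As $|h|\le1_{G_c}$, it follows that $|\nu_k|(G_c)\ge\frac12$ for almost all $k\in a_{(\alpha,c)}$.

**Step 3: comparison with unavoidability.** We turn the lifting into a $\sigma$. Put $\sigma(k)=\{c:|\nu_k|(G_c)\ge\frac12\}$. The $G_c$ are disjoint, so $\frac12|\sigma(k)|\le\|\nu_k\|\le\|S\|$. By Step 2, applied to the $m$ values of $c$, we have $\ell_\alpha(k)\in\sigma(k)$ for each $\alpha$ and almost all $k\in a_\alpha$. If $2\|S\|<m$, then $|\sigma(k)|\le m-1$ for all $k$, contradicting unavoidability. So $\|S\|\ge m/2$.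

**Step 4: one operator without a lifting.** We combine the $T_m$. If every bounded operator $C(L)\to\ell_\infty/c_0$ had a lifting, then $S\mapsto qS$ would be a surjection of Banach spaces $\mathcal L(C(L),\ell_\infty)\to\mathcal L(C(L),\ell_\infty/c_0)$. The open mapping theorem would give $\Lambda$ such that each $T$ has a lifting of norm $\le\Lambda\|T\|$. For $m>2\Lambda$ this contradicts the property of $T_m$. $\square$

## 6. Unavoidable families when $\mathrm{add}(\mathcal N)=\omega_1$

**Definition (cardinals, localization).** $\mathcal N$ is the ideal of Lebesgue null sets, and $\mathrm{add}(\mathcal N)$ is the least number of null sets with non-null union. For $f,g\in\omega^\omega$, $f\le^*g$ means $\forall^\infty n\ f(n)\le g(n)$, and $\mathfrak b$ is the least size of a $\le^*$-unbounded subfamily of $\omega^\omega$. For $h:\omega\to\omega\setminus\{0\}$ with $h\to\infty$, a family $F\subseteq\omega^\omega$ is $h$-localized if there are $S(n)\subseteq\omega$ with $|S(n)|\le h(n)$ and $\forall f\in F\ \forall^\infty n\ f(n)\in S(n)$.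

A countable family $\{f_i:i<\omega\}$ is $h$-localized by $S(n)=\{f_i(n):i<h(n)\}$, and it is bounded by $n\mapsto\max_{i\le n}f_i(n)$. The family $\omega^\omega$ is not $h$-localized: choose $f(n)\notin S(n)$. Moreover $\omega_1\le\mathrm{add}(\mathcal N)\le\mathfrak c$, the upper bound because $\mathbb R$ is the union of its $\mathfrak c$ singletons.

**Fact 2 (Bartoszyński; Bartoszyński–Judah, *Set Theory*, Theorem 2.3.9).** For infinite $\kappa$: $\kappa<\mathrm{add}(\mathcal N)$ if and only if every $F\subseteq\omega^\omega$ with $|F|\le\kappa$ is $h$-localized.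

The choice of $h$ is irrelevant. Suppose all $F$ with $|F|\le\kappa$ are $h$-localized, and $h'\to\infty$. Choose $0=n_0<n_1<\cdots$ with $h'(n)\ge h(k)$ for all $n\ge n_k$, $k\ge1$. Given $F$, $h$-localize the functions $k\mapsto f{\restriction}[n_k,n_{k+1})$ (coded by integers), obtaining sets $S(k)$. For $n\in[n_k,n_{k+1})$ with $k\ge1$ let $S'(n)$ consist of the values at $n$ of the members of $S(k)$ (those that code functions on this interval), and let $S'(n)=\emptyset$ for $n<n_1$. Then $|S'(n)|\le h(k)\le h'(n)$, and $S'$ $h'$-localizes $F$.

Also $\mathrm{add}(\mathcal N)\le\mathfrak b$, since a localized family is $\le^*$-bounded by $n\mapsto\max S(n)$ (with $\max\emptyset=0$).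

**Fact 3 (Hausdorff).** There are $A_\alpha,B_\alpha\subseteq\omega$ ($\alpha<\omega_1$) with $A_\alpha\subseteq^*A_\beta\subseteq^*B_\beta\subseteq^*B_\alpha$ for $\alpha<\beta<\omega_1$, and no $C$ satisfying $A_\alpha\subseteq^*C\subseteq^*B_\alpha$ for all $\alpha$.

Here $\subseteq^*$ means inclusion up to finitely many elements.

**Putting colorings into the points of $W$.** In Section 5 the labels had to defeat each $\sigma$ individually. We now let a point $k\in W$ carry a coloring $\chi$ of a finite set $V$, and let $\ell_\alpha(k)=\chi(v_\alpha)$ for an element $v_\alpha\in V$ attached to $\alpha$. All colorings occur, so a successful $\sigma$ pins down $v_\alpha$: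

**Lemma 8.** Let $V$ be a finite set, $m\ge2$, and for each $\chi:V\to\{1,\dots,m\}$ let $\sigma(\chi)\subseteq\{1,\dots,m\}$ with $|\sigma(\chi)|\le m-1$. Then at most $m-1$ elements $v\in V$ satisfy $\chi(v)\in\sigma(\chi)$ for all $\chi$.

*Proof.* If $v_1,\dots,v_m$ were distinct such elements, take $\chi$ with $\chi(v_c)=c$ for $c\le m$. Then $c\in\sigma(\chi)$ for all $c\le m$, which is impossible. $\square$

For $m=2$ and $V=\{0,1,2\}$, a function that predicts the color of $v$ under each of the $8$ colorings is consistent with at most one $v$.

A successful $\sigma$ will thus confine the values attached to each $\alpha$ to small finite sets, that is, localize them. It remains to keep the $a_\alpha$ almost disjoint.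

**Proposition 9.** If $\mathrm{add}(\mathcal N)=\omega_1$, then for every $m\ge2$ there is an unavoidable $m$-labelled family.

*Proof.* There are two cases, since $\mathfrak b\ge\mathrm{add}(\mathcal N)=\omega_1$.

### 6.1. The case $\mathfrak b>\omega_1$: tags that separate the sets

**Step 1: a bounded family that is not localized.** This supplies the elements $v_\alpha$. By Fact 2 there is $\{x_\alpha:\alpha<\omega_1\}\subseteq\omega^\omega$ that is not $h$-localized for $h(j)=(m-1)(j+1)$. As $\mathfrak b>\omega_1$, there is $g$ with $x_\alpha\le^*g$ for all $\alpha$. Changing each $x_\alpha$ at finitely many places does not affect localization, so assume $x_\alpha\le g$ everywhere.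

**Step 2: tags.** If the points were only pairs $(j,\chi)$, all $a_\alpha$ would coincide. We add a tag $i\le j$ so that two sets eventually use different tags. Fix injections $e_\alpha:\alpha\to\omega$ and define by recursion on $\alpha$
$$q_\alpha(j)=\min\big(\{0,\dots,j\}\setminus\{q_\beta(j):\beta<\alpha,\ e_\alpha(\beta)<j\}\big).$$
At most $j$ of the $j+1$ values are excluded, so this is possible. For $\beta<\alpha$, $q_\alpha(j)=q_\beta(j)$ only if $j\le e_\alpha(\beta)$.

**Step 3: the family.** Let $W$ be the set of triples $(j,i,\chi)$ with $i\le j<\omega$ and $\chi:\{0,\dots,g(j)\}\to\{1,\dots,m\}$, a countably infinite set. Put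
$$a_\alpha=\{(j,i,\chi)\in W:i=q_\alpha(j)\},\qquad\ell_\alpha(j,i,\chi)=\chi(x_\alpha(j)).$$
For $\beta<\alpha$ only finitely many $j$ occur in $a_\alpha\cap a_\beta$, and for each $j$ there are finitely many $(i,\chi)$. So $a_\alpha\cap a_\beta$ is finite.

**Step 4: unavoidability.** We show that a successful $\sigma$ would localize the $x_\alpha$. Suppose $\sigma$ witnesses that the family is not unavoidable, and put
$$\Lambda_{j,i}=\{x\le g(j):\chi(x)\in\sigma(j,i,\chi)\text{ for all }\chi\}.$$
By Lemma 8, $|\Lambda_{j,i}|\le m-1$. For each $\alpha$ only finitely many elements of $a_\alpha$ are exceptional, so for almost all $j$ no triple $(j,q_\alpha(j),\chi)$ is exceptional, i.e. $x_\alpha(j)\in\Lambda_{j,q_\alpha(j)}$. So the sets $S(j)=\bigcup_{i\le j}\Lambda_{j,i}$, of size $\le(m-1)(j+1)=h(j)$, localize $\{x_\alpha\}$, a contradiction. The tags cost only a factor $j+1$, which is harmless because the choice of $h$ in Fact 2 is free.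

### 6.2. The case $\mathfrak b=\omega_1$: branches and a scale of depths

Without a common bound $g$ there would be infinitely many $\chi$ for one $j$, and two sets sharing a tag at one $j$ would have infinite intersection. Instead we obtain almost disjointness from distinct branches $r_\alpha$ of $2^{<\omega}$, and we let an unbounded family $f_\alpha$ control how deep the colorings go.

**Step 1: a family whose uncountable subfamilies are unbounded.** This provides the depths. Fix a $\le^*$-unbounded $\{g_\alpha:\alpha<\omega_1\}\subseteq\omega^\omega$ and choose recursively $f_\alpha\ge^*g_\alpha$ with $f_\alpha\ge^*f_\beta$ for $\beta<\alpha$; this is possible because countable families are bounded. A bound of an uncountable subfamily of $\{f_\alpha\}$ would bound all $f_\beta$ (each lies below some later member of the subfamily) and hence all $g_\beta$. So every uncountable subfamily of $\{f_\alpha\}$ is unbounded.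

**Step 2: branches that escape countable sets through closed sets.** We need distinct $r_\alpha\in2^\omega$ ($\alpha<\omega_1$) such that for every countable $E\subseteq2^\omega$
$$\text{there are closed }F_i\ (i\in\omega)\text{ disjoint from }E\text{ with }r_\alpha\in\bigcup_iF_i\text{ for all but countably many }\alpha.\tag{2}$$
Take a gap as in Fact 3, identify $\mathcal P(\omega)$ with $2^\omega$, and let $X'_\alpha=\{C\subseteq\omega:\neg(A_\alpha\subseteq^*C\subseteq^*B_\alpha)\}$. The set $\{C:A_\alpha\subseteq^*C\subseteq^*B_\alpha\}$ is the union over $n$ of the closed sets $\{C:A_\alpha\setminus n\subseteq C,\ C\setminus n\subseteq B_\alpha\}$, so it is $F_\sigma$ and $X'_\alpha$ is $G_\delta$. For $\alpha<\beta$, $A_\alpha\subseteq^*A_\beta$ and $B_\beta\subseteq^*B_\alpha$, so $X'_\alpha\subseteq X'_\beta$. By Fact 3, $\bigcup_\alpha X'_\alpha=2^\omega$. On the other hand $A_\alpha\notin X'_\alpha$, so for each $\alpha$ there is $\beta>\alpha$ with $A_\alpha\in X'_\beta\setminus X'_\alpha$. Choosing such $\beta$ at successor steps and suprema at limit steps, we obtain a cofinal subsequence $(X_\alpha)_{\alpha<\omega_1}$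 that is strictly increasing and again has union $2^\omega$.

Pick $r_\alpha\in X_{\alpha+1}\setminus X_\alpha$. For $\alpha<\beta$ we have $r_\alpha\in X_{\alpha+1}\subseteq X_\beta$ and $r_\beta\notin X_\beta$, so the $r_\alpha$ are distinct. If $E$ is countable, $E\subseteq X_\alpha$ for some $\alpha$. The $F_\sigma$ set $2^\omega\setminus X_\alpha$ is disjoint from $E$, and it contains all $r_\beta$ with $\beta\ge\alpha$, because $r_\beta\notin X_\beta\supseteq X_\alpha$. This proves (2).

**Step 3: the family.** Let $W$ be the countably infinite set of pairs $(u,\chi)$ with $u\in2^N$ and $\chi:2^M\to\{1,\dots,m\}$, where $N\le M<\omega$. Put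
$$a_\alpha=\{(u,\chi)\in W:u=r_\alpha{\restriction}N,\ M\le N+f_\alpha(N)\},\qquad\ell_\alpha(u,\chi)=\chi(r_\alpha{\restriction}M).$$
If $(u,\chi)\in a_\alpha\cap a_\beta$ with $\alpha\ne\beta$, then $u$ is an initial segment of both $r_\alpha$ and $r_\beta$. This leaves finitely many $N$, for each of them finitely many $M\le N+f_\alpha(N)$, and hence finitely many $u$ and $\chi$. So $a_\alpha\cap a_\beta$ is finite.

**Step 4: what a successful $\sigma$ does to the branches.** From here on we derive a contradiction from a $\sigma$ witnessing that the family is not unavoidable. For each $\alpha$ only finitely many elements of $a_\alpha$ are exceptional. So there are $n$ and an uncountable $\Xi\subseteq\omega_1$ with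
$$\ell_\alpha(u,\chi)\in\sigma(u,\chi)\quad\text{whenever }\alpha\in\Xi,\ (u,\chi)\in a_\alpha,\ |u|\ge n.\tag{3}$$
For $N\ge n$ and $u\in2^N$ let $S_u$ be the set of finite sequences $v\supseteq u$ with $\sup\{f_\alpha(N):\alpha\in\Xi,\ r_\alpha\supseteq v\}=\infty$. It is closed under initial segments that extend $u$. We claim that $S_u$ has at most $m-1$ infinite branches, i.e. points $y\in2^\omega$ with $y{\restriction}l\in S_u$ for all $l\ge N$. Suppose $y_1,\dots,y_m$ are distinct branches. Take $M>N$ with $y_c{\restriction}M$ pairwise distinct. As $y_c{\restriction}M\in S_u$, there is $\alpha_c\in\Xi$ with $r_{\alpha_c}\supseteq y_c{\restriction}M$ and $f_{\alpha_c}(N)\ge M$. Then for every $\chi:2^M\to\{1,\dots,m\}$ we have $(u,\chi)\in a_{\alpha_c}$, and (3) gives $\chi(y_c{\restriction}M)\in\sigma(u,\chi)$. So $m$ elements of $V=2^M$ have the property in Lemma 8 (for $\chi\mapsto\sigma(u,\chi)$), a contradiction.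

**Step 5: uncountably many $f_\alpha$ are bounded.** We bound $f_\alpha(N)$ by a locally constant function of $r_\alpha$. Let $E$ be the set of all infinite branches of all $S_u$ with $|u|\ge n$. It is countable by Step 4. For $x\in2^\omega\setminus E$ and $N\ge n$, $x$ is not a branch of $S_{x{\restriction}N}$, so there is a least $l\ge N$ with $x{\restriction}l\notin S_{x{\restriction}N}$. Put
$$b_N(x)=\sup\{f_\alpha(N):\alpha\in\Xi,\ r_\alpha\supseteq x{\restriction}l\}<\infty\qquad(\sup\emptyset=0).$$
If $x'\in2^\omega\setminus E$ agrees with $x$ below $l$, then the same $l$ works for $x'$ and $b_N(x')=b_N(x)$. So $b_N$ is locally constant on $2^\omega\setminus E$. Clearly $f_\alpha(N)\le b_N(r_\alpha)$ if $\alpha\in\Xi$ and $r_\alpha\notin E$.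

By (2) there are closed $F_i$ disjoint from $E$ whose union contains $r_\alpha$ for all but countably many $\alpha$. Since $\Xi$ is uncountable, for some $i$ the set $\Xi'=\{\alpha\in\Xi:r_\alpha\in F_i\}$ is uncountable. The set $F_i$ is compact and each $b_N$ ($N\ge n$) is locally constant on it, hence bounded there. So $\{f_\alpha:\alpha\in\Xi'\}$ is bounded, contradicting Step 1. $\square$

## 7. Strictly positive measures when $\mathrm{add}(\mathcal N)>\omega_1$

There remains the case $\mathrm{add}(\mathcal N)>\omega_1$. In it there is no compactum left to treat: a Corson compactum with a strictly positive measure is then metrizable. The proof needs a fact about the product $2^{\omega_1}$.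

Products $2^S$ carry the usual product probability. A null subset of $2^S$ is one contained in a null set of the product $\sigma$-algebra. Members of that $\sigma$-algebra depend on countably many coordinates, and if $S$ is infinite we may take this set of coordinates countably infinite. For countably infinite $S$, the null ideals of $2^S$ and of Lebesgue measure correspond to each other, so a union of fewer than $\mathrm{add}(\mathcal N)$ null subsets of $2^S$ is null. For uncountable $S$ this says nothing directly, because $\omega_1$ null sets may depend on $\omega_1$ coordinates altogether.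

**Proposition 10.** If $\omega\le\kappa<\mathrm{add}(\mathcal N)$, then $2^\kappa$ is not a union of $\kappa$ null sets.

*Proof.* The idea is to find $y\in2^\kappa$ of the form $z\circ c$, where $c:\kappa\to Q$ has countable range and $z\in2^Q$ is random. On a finite $I\subseteq\kappa$ on which $c$ is injective, $z\circ c$ is uniformly distributed. An uncountable $\kappa$ admits no injective $c$, but localization gives a $c$ that is nearly injective on the finite sets that matter.

**Step 1: a normal form for null sets.** We show that every null $N\subseteq2^S$, $S$ countably infinite, is covered by two sets of the form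
$$\{y:\exists^\infty l\ \ y{\restriction}I_l\in R_l\},\quad I_l\subseteq S\text{ finite, pairwise disjoint},\ R_l\subseteq2^{I_l},\ |R_l|2^{-|I_l|}\le4^{-l}.\tag{4}$$
Let $S=\omega$ and let $\mu$ be the product measure. For each $j$ cover $N$ by an open set of measure $<2^{-j}$ and split it into countably many disjoint clopen sets. Listing all these sets, we get clopen $C_k$ ($k\in\omega$; some may be empty) with $\sum_k\mu(C_k)<\infty$ such that each point of $N$ is in $C_k$ for infinitely many $k$. Let $n_0=0$. Given $n_i$, choose $m_i$ (with $m_i>m_{i-1}$ if $i\ge1$) such that $\sum_{k\ge m_i}\mu(C_k)\le4^{-i}2^{-n_i}$, and then $n_{i+1}>n_i$ such that every $C_k$ with $k<m_i$ is determined by coordinates $<n_{i+1}$. Then $D_i=\bigcup_{m_i\le k<m_{i+1}}C_k$ is determined by coordinates $<n_{i+2}$. Let $B_i=[n_i,n_{i+2})$ and $J_i=\{y{\restriction}B_i:y\in D_i\}$. The number of sequences $y{\restriction}n_{i+2}$ with $y\in D_i$ is $2^{n_{i+2}}\mu(D_i)$, so $|J_i|\le2^{n_{i+2}}\mu(D_i)$ and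
$$|J_i|\,2^{-|B_i|}\le2^{n_i}\mu(D_i)\le4^{-i}.$$
Each $y\in N$ lies in infinitely many $C_k$, hence in infinitely many $D_i$, so $\exists^\infty i\ y{\restriction}B_i\in J_i$. The even $i=2l$ and the odd $i=2l+1$ give two sets of the form (4): the intervals $B_{2l}$ are pairwise disjoint, so are the $B_{2l+1}$, and $4^{-2l},4^{-2l-1}\le4^{-l}$.

**Step 2: reduction and the map $c$.** Here we define $c$. Each null subset of $2^\kappa$ is contained in a null set depending on a countably infinite set of coordinates. So by Step 1 it suffices to find $y\in2^\kappa$ avoiding $\kappa$ many sets of the form (4) with $S\subseteq\kappa$ countably infinite, given by $(I^\xi_l,R^\xi_l)_l$, $\xi<\kappa$. As $\kappa<\mathrm{add}(\mathcal N)\le2^\omega$, fix distinct $r_\gamma\in2^\omega$ ($\gamma<\kappa$). Let $g_\xi(l)$ be least such that the $r_\gamma{\restriction}g_\xi(l)$, $\gamma\in I^\xi_l$, are distinct. As $\kappa<\mathfrak b$, there is a strictly increasing $h\in\omega^\omega$ with $g_\xi\le^*h$ for all $\xi$. Apply Fact 2 to the functions $j\mapsto r_\gamma{\restriction}h(j)$ (coded by integers): there are $S(j)$ with $|S(j)|\le\max(1,j)$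 and $\forall\gamma\ \forall^\infty j\ \ r_\gamma{\restriction}h(j)\in S(j)$. Let $n(\gamma)$ be least with $r_\gamma{\restriction}h(j)\in S(j)$ for all $j\ge n(\gamma)$, and put
$$c(\gamma)=\big(n(\gamma),\,r_\gamma{\restriction}h(n(\gamma))\big)\in Q:=\omega\times2^{<\omega}.$$
For $z\in2^Q$ let $y_z=z\circ c\in2^\kappa$.

**Step 3: near-injectivity.** We count how far $c$ is from being injective on $I^\xi_l$. Fix $\xi$, and $l\ge1$ with $g_\xi(l)\le h(l)$; write $I=I^\xi_l$, $R=R^\xi_l$, $X=\{\gamma\in I:n(\gamma)\le l\}$. The $r_\gamma{\restriction}h(l)$, $\gamma\in X$, are distinct because $h(l)\ge g_\xi(l)$, and they belong to $S(l)$. So $|X|\le l$. The codes $c(\gamma)$, $\gamma\in I\setminus X$, are pairwise distinct. Indeed, if $n(\gamma)=n(\gamma')=n$ with $\gamma\ne\gamma'$, then $n>l$, so $h(n)\ge h(l)\ge g_\xi(l)$ and the second coordinates differ. They also differ from the codes of elements of $X$, whose first coordinates are $\le l$.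

**Step 4: a random $z$ works.** We estimate the probability of hitting $R$. By Step 3, for random $z\in2^Q$ the restriction $y_z{\restriction}(I\setminus X)$ is uniformly distributed on $2^{I\setminus X}$ and independent of $y_z{\restriction}X$. For each given value of $y_z{\restriction}X$, at most $|R|$ values of $y_z{\restriction}(I\setminus X)$ put $y_z{\restriction}I$ in $R$. Hence
$$\Pr(y_z{\restriction}I\in R)\le|R|\,2^{-|I\setminus X|}=2^{|X|}|R|\,2^{-|I|}\le2^l4^{-l}=2^{-l}.$$
This holds for almost all $l$. By Borel–Cantelli $M_\xi=\{z:\exists^\infty l\ y_z{\restriction}I^\xi_l\in R^\xi_l\}$ is null in $2^Q$. As $Q$ is countable and $\kappa<\mathrm{add}(\mathcal N)$, some $z$ lies outside $\bigcup_{\xi<\kappa}M_\xi$, and $y_z$ avoids all the given sets. $\square$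

**Proposition 11.** If $\mathrm{add}(\mathcal N)>\omega_1$, every Corson compactum $L$ supporting a strictly positive finite regular Borel measure $\lambda$ is metrizable.

*Proof.* Normalize $\lambda(L)=1$, let $L\subseteq\Sigma(I)$, and suppose $L$ is nonmetrizable.

**Step 1: uncountably many large closed sets.** We translate the failure of metrizability into measure. By Lemma 4(b) there are distinct active $i_\xi$ ($\xi<\omega_1$). The nonempty open set $\{x:x_{i_\xi}\ne0\}$ has positive measure, so for some $\varepsilon_\xi>0$ the closed set $C_\xi=\{x\in L:|x_{i_\xi}|\ge\varepsilon_\xi\}$ has positive measure. Passing to an uncountable subfamily and re-indexing, we may assume $\lambda(C_\xi)\ge\delta>0$ for all $\xi<\omega_1$. Each $x\in L$ has countable support, so it lies in only countably many $C_\xi$. It suffices to find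
$$\text{an uncountable }\Xi\text{ with }\lambda\Big(\bigcap_{\xi\in F}C_\xi\Big)>0\text{ for all finite }F\subseteq\Xi.\tag{5}$$
By compactness $\bigcap_{\xi\in\Xi}C_\xi\ne\emptyset$ then follows, a contradiction.

**Step 2: a copy of the sets in a product space.** We want sets $A_\xi$ in a product $\Omega$ whose finite intersections have the same measures as those of the $C_\xi$. Let $m$ be the law of $(1_{C_\xi})_{\xi<\omega_1}$ on the product $\sigma$-algebra of $2^{\omega_1}$, that is, $m(B)=\lambda(\{x\in L:(1_{C_\xi}(x))_\xi\in B\})$. Let $m_\xi$ be its projection to $2^\xi$. The measure $B\mapsto m(\{x:x{\restriction}\xi\in B,\ x_\xi=1\})$ on $2^\xi$ is $\le m_\xi$, so by Radon–Nikodym it has a measurable density $p_\xi:2^\xi\to[0,1]$ with respect to $m_\xi$. Let $\Omega=2^{\omega_1\times\omega}$ with product measure $P$. The variables $u_\xi(y)=\sum_ny(\xi,n)2^{-n-1}$ are independent and uniform on $[0,1]$. Define recursively $t_\xi=1$ if $u_\xi<p_\xi((t_\zeta)_{\zeta<\xi})$, and $t_\xi=0$ otherwise.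

By induction on $\xi\le\omega_1$, $(t_\zeta)_{\zeta<\xi}$ is $\sigma(u_\zeta:\zeta<\xi)$-measurable with law $m_\xi$ (where $m_{\omega_1}=m$). For the step from $\xi$ to $\xi+1$, measurability is clear. Since $u_\xi$ is uniform and independent of $(u_\zeta)_{\zeta<\xi}$, for measurable $B\subseteq2^\xi$
$$P\big((t_\zeta)_{\zeta<\xi}\in B,\ t_\xi=1\big)=\int_Bp_\xi\,dm_\xi=m(\{x:x{\restriction}\xi\in B,\ x_\xi=1\}).$$
By subtraction from $P((t_\zeta)_{\zeta<\xi}\in B)=m_\xi(B)$ the same holds with $t_\xi=0$ and $x_\xi=0$. So $(t_\zeta)_{\zeta\le\xi}$ has law $m_{\xi+1}$. At limits the claim holds because finite-dimensional distributions determine the law. Put $A_\xi=\{t_\xi=1\}\subseteq\Omega$. Then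
$$P\Big(\bigcap_{\xi\in F}A_\xi\Big)=\lambda\Big(\bigcap_{\xi\in F}C_\xi\Big)\quad\text{for finite }F\subseteq\omega_1.\tag{6}$$

**Step 3: the null sets to be avoided.** We look for a point of $\Omega$ that lies in uncountably many $A_\xi$ and never in a null finite intersection. For $\alpha<\omega_1$ let $s_\alpha=\sup P(\bigcup_{\xi\in D}A_\xi)$ over countable $D\subseteq[\alpha,\omega_1)$. The supremum is attained at some $D_\alpha$, namely the union of a maximizing sequence. The numbers $s_\alpha$ are nonincreasing in $\alpha$ and $\ge\delta$. A nonincreasing $\omega_1$-sequence of reals is eventually constant, so $s_\alpha=s$ for all $\alpha\ge\alpha_0$, for some $\alpha_0$ and $s\ge\delta$. Let $e=\bigcup_{\xi\in D_{\alpha_0}}A_\xi$. For $\alpha\ge\alpha_0$ the sets $e$ and $\bigcup_{\xi\in D_\alpha}A_\xi$ both have measure $s$, and their union has measure $\le s_{\alpha_0}=s$. So they are equal modulo a null set, and $N'_\alpha=e\setminus\bigcup_{\xi\in D_\alpha}A_\xi$ is null. For finite $F\subseteq\omega_1$ with $P(\bigcap_{\xi\in F}A_\xi)=0$ let $N_F=\bigcap_{\xi\in F}A_\xi$. In total these are $\omega_1$ many null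 sets.

This is where we need $\Omega$ rather than $L$. The analogous sets in $L$, with $C_\xi$ in place of $A_\xi$, are also $\lambda$-null, but they do cover the analog of $e$: each $x\in L$ lies in only countably many $C_\xi$, so it misses $\bigcup_{\xi\in D_\alpha}C_\xi$ for large $\alpha$.

**Step 4: $e$ is not covered by $\omega_1$ null sets.** We deduce this from Proposition 10 by enlarging $e$ to a set of full measure. The set $e$ depends on a countable set $S$ of coordinates, which we take infinite, and $P(e)=s>0$. Let $e^*$ be the union of the translates of $e$ (coordinatewise addition mod 2) by the countably many finitely supported elements of $2^S$ (extended by $0$). It is measurable, depends only on coordinates in $S$, and is invariant under changing finitely many coordinates. So for every finite $F\subseteq S$ it belongs to the $\sigma$-algebra generated by the coordinates in $S\setminus F$: membership can be decided after replacing the coordinates in $F$ by $0$. By Kolmogorov's 0–1 law $P(e^*)\in\{0,1\}$, and $P(e^*)\ge P(e)>0$, so $P(e^*)=1$. Translations preserve null sets. Hence a covering of $e$ by $\omega_1$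 null sets would give a covering of $e^*$ by $\omega_1$ null sets. Together with the null set $\Omega\setminus e^*$ this would cover $\Omega\cong2^{\omega_1}$ by $\omega_1$ null sets, contradicting Proposition 10 with $\kappa=\omega_1$.

**Step 5: the set $\Xi$.** We read off (5). By Step 4 pick $y\in e$ outside all $N'_\alpha$ ($\alpha\ge\alpha_0$) and all $N_F$, and let $\Xi=\{\xi:y\in A_\xi\}$. For $\alpha\ge\alpha_0$, $y\in e\setminus N'_\alpha$ lies in some $A_\xi$ with $\xi\in D_\alpha\subseteq[\alpha,\omega_1)$. So $\Xi$ is unbounded in $\omega_1$, hence uncountable. For finite $F\subseteq\Xi$ we have $y\in\bigcap_{\xi\in F}A_\xi$, and since $y$ avoids all $N_F$, this intersection is not null. By (6), $\lambda(\bigcap_{\xi\in F}C_\xi)>0$. This is (5). $\square$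

## 8. Proofs of Theorems A, B and C

**Proposition 12.** For every nonmetrizable Corson compactum $K$ there is a bounded operator $C(K)\to\ell_\infty/c_0$ without a lifting.

*Proof.* We may assume $K\subseteq\Sigma(I)$. By Lemma 4(c), $K$ has a nonmetrizable retract $L$ of weight $\omega_1$; it is a Corson compactum. By Lemma 3, used with $Ef=f\circ r$ for the retraction $r:K\to L$, it suffices to find a bounded $T:C(L)\to\ell_\infty/c_0$ without a lifting.

If $L$ supports no strictly positive measure, Proposition 5 gives $T$.

Otherwise $L$ is ccc. Since $L$ is nonmetrizable, Proposition 11 gives $\mathrm{add}(\mathcal N)\le\omega_1$, and always $\mathrm{add}(\mathcal N)\ge\omega_1$, so $\mathrm{add}(\mathcal N)=\omega_1$. By Proposition 9 there is an unavoidable $m$-labelled family for every $m\ge2$, and Proposition 7 gives $T$. $\square$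

**Proof of Theorem A.** By Proposition 12 some bounded operator $C(K)\to\ell_\infty/c_0$ has no lifting, and Lemma 2 turns it into a nontrivial twisted sum of $c_0$ and $C(K)$. $\square$

**Proof of Theorem B.** (i)⇒(ii): if $K$ is metrizable, $C(K)$ is separable, and Sobczyk's theorem applies. (ii)⇒(iii) is Lemma 2, read contrapositively. (iii)⇒(i) is Proposition 12, read contrapositively. $\square$

**Proof of Theorem C.** By Proposition 12, applied to the nonmetrizable Corson compactum $L$, some bounded $T:C(L)\to\ell_\infty/c_0$ has no lifting. By Lemma 3 and the given extension operator, $T\rho:C(K)\to\ell_\infty/c_0$ has no lifting, where $\rho$ is restriction to $L$. Lemma 2 gives a nontrivial twisted sum of $c_0$ and $C(K)$. $\square$
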